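\title{Separating automatic relations by recognizable relations is undecidable}

\begin{abstract}
Given two disjoint automatic relations on words, one may ask whether some recognizable relation contains the first and avoids the second. We show that this problem is undecidable, and more precisely $\Sigma^0_1$-complete, already when the first relation is a copy of the identity and the second is length-preserving. Over fixed alphabets the problem is decidable if one alphabet has a single letter and $\Sigma^0_1$-complete otherwise. The same construction gives undecidability for separators built from star-free languages, and for the existence of a finite coloring with regular color classes of an automatic graph.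
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma$ and $\Gamma$ be finite non-empty alphabets. A relation $R\subseteq\Sigma^*\times\Gamma^*$ is \emph{automatic} (or \emph{synchronous rational}) if it is accepted by a two-tape finite automaton whose two one-way heads move synchronously: each transition reads one letter from each of the two words that has not yet been fully read, so that once one word is exhausted the automaton goes on reading the other alone. A relation is \emph{recognizable} if it is a finite union $\bigcup_{i=1}^n U_i\times V_i$ of products of regular languages $U_i\subseteq\Sigma^*$, $V_i\subseteq\Gamma^*$. The two notions differ in how closely the words of a pair $(u,v)$ can be compared. An automatic relation compares them position by position. A recognizable relation lets only a bounded amount of information pass from $u$ to $v$, namely the set of indices $i$ with $u\in U_i$.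

Two disjoint relations $R_1,R_2\subseteq\Sigma^*\times\Gamma^*$ are \emph{separable} if some recognizable relation $R$, called a \emph{separator}, satisfies $R_1\subseteq R$ and $R\cap R_2=\emptyset$. We study the following problem, which comes from L\"oding and Winter~\cite{LW}.

\medskip
\noindent\textbf{Separability problem.} \emph{Input:} finite non-empty disjoint alphabets $\Sigma,\Gamma$ and two disjoint automatic relations $R_1,R_2\subseteq\Sigma^*\times\Gamma^*$, each given by a synchronous two-tape automaton. \emph{Question:} are $R_1$ and $R_2$ separable?
\medskip

The problem asks whether a bounded amount of information about each word suffices to tell the pairs of $R_1$ from those of $R_2$. When $R_2$ is the complement of $R_1$ the only possible separator is $R_1$, and the question is whether $R_1$ is recognizable.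

\begin{example}\label{ex:unary}
Let $\Sigma=\{a\}$, $\Gamma=\{b\}$ and $R_1=\{(a^n,b^n):n\ge0\}$. The relation $R_2=\{(a^n,b^{n+1}):n\ge 0\}$ is separated from $R_1$ by parity, that is, by $(aa)^*\times(bb)^*\cup a(aa)^*\times b(bb)^*$. The relation $R_2'=\{(a^n,b^m):n<m\}$ is not separable from $R_1$: if finitely many products cover $R_1$, then one product $U\times V$ contains two pairs $(a^n,b^n)$ and $(a^m,b^m)$ with $n<m$, and then it contains $(a^n,b^m)\in R_2'$.
\end{example}

One might expect the problem to be decidable. Whether a given recognizable relation is a separator can be decided, so an algorithm needs only a computable bound on the size of a smallest separator, and in Example~\ref{ex:unary} the answer is read off from the periods that occur in the input. This expectation is right when one alphabet has a single letter and wrong in all other cases.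

For an alphabet $\Omega$ let $\overline\Omega=\{\bar a:a\in\Omega\}$ be a disjoint copy, and write $\bar u$ and $\overline U$ for the copies of a word $u\in\Omega^*$ and of a language $U\subseteq\Omega^*$. A relation is \emph{length-preserving} if $|u|=|v|$ for each of its pairs $(u,v)$.

\begin{theorem}\label{thm:main}
There is an algorithm which, given a deterministic Turing machine $T$, outputs disjoint alphabets $\Sigma,\Gamma$ and disjoint automatic relations $R_1,R_2\subseteq\Sigma^*\times\Gamma^*$ such that $R_1$ and $R_2$ are separable by a recognizable relation if and only if $T$ halts on the blank tape. In the output, $\Gamma=\overline\Sigma$, $R_1=\{(u,\bar u):u\in\Sigma^*\}$, and $R_2$ is length-preserving.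
\end{theorem}

A set is $\Sigma^0_1$ if it is semi-decidable (computably enumerable), and $\Sigma^0_1$-complete if moreover every $\Sigma^0_1$ set reduces to it by a computable map.

\begin{corollary}\label{cor:complete}
The set of separable instances is $\Sigma^0_1$-complete. Hence the separability problem is undecidable, and non-separability is not semi-decidable. All this already holds for instances in which $R_1$ is a copy of the identity relation and $R_2$ is length-preserving.
\end{corollary}

\begin{theorem}\label{thm:alphabets}
Fix disjoint finite non-empty alphabets $\Sigma,\Gamma$. The separability problem restricted to these alphabets is decidable if $\min(|\Sigma|,|\Gamma|)=1$, and is $\Sigma^0_1$-complete, hence undecidable, if $|\Sigma|,|\Gamma|\ge2$.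
\end{theorem}

An \emph{automatic graph} is an irreflexive symmetric automatic relation on $\Omega^*$, viewed as the edge set of a graph with vertex set $\Omega^*$. Star-free languages are recalled in Section~\ref{sec:starfree}.

\begin{theorem}\label{thm:variants}
Let $\mathcal C$ be any class of languages that contains all star-free languages and is contained in the regular languages. Separability of disjoint automatic relations by finite unions $\bigcup_i U_i\times V_i$ with $U_i,V_i\in\mathcal C$ is undecidable. It is also undecidable whether a given (length-preserving) automatic graph has a proper coloring with finitely many colors whose color classes are regular.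
\end{theorem}

The proof of Theorem~\ref{thm:main} has three steps. Section~\ref{sec:color} turns separation from the identity into a coloring problem. Section~\ref{sec:systems} builds, from a transition system on words, a graph in which a single edge contains a whole path of the system. Section~\ref{sec:blocks} attaches such a system to a Turing machine, and Section~\ref{sec:main} puts the steps together. Theorems~\ref{thm:alphabets} and~\ref{thm:variants} are proved in Sections~\ref{sec:alphabets} and~\ref{sec:starfree}.

\section{Automatic relations and finite monoids}\label{sec:tools}

\subsection*{Convolution}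
Let $\diamond$ be a new symbol. The \emph{convolution} $u\otimes v$ of two words is the word of length $\max(|u|,|v|)$ whose $i$-th letter is the pair of the $i$-th letters of $u$ and $v$, with $\diamond$ in place of a missing letter. A synchronous two-tape automaton is an ordinary automaton reading $u\otimes v$, so $R$ is automatic if and only if $\{u\otimes v:(u,v)\in R\}$ is a regular language. We use this description also when the two alphabets are equal. If $|u_1|=|v_1|$, then $u_1u_2\otimes v_1v_2=(u_1\otimes v_1)(u_2\otimes v_2)$.

We use the standard closure properties \cite{Hod,KN}: automatic relations are closed under Boolean operations, inversion and composition, and the image of a regular language under an automatic relation is regular; in each case an automaton for the result is computable. Emptiness of an automatic relation is emptiness of a regular language and is therefore decidable. A product $U\times V$ of regular languages is automatic, since automata for $U$ and $V$ can run in parallel, so recognizable relations are effectively automatic.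

\subsection*{Morphisms}
A morphism $h:\Omega^*\to M$ into a finite monoid \emph{recognizes} $L\subseteq\Omega^*$ if membership of $u$ in $L$ depends only on $h(u)$. A language is regular if and only if some such morphism recognizes it; in particular each fiber $h^{-1}(m)$ is regular. Finitely many regular languages are recognized by one morphism, the product of morphisms for each. The next lemma says that a finite monoid cannot count beyond its size.

\begin{lemma}\label{lem:power}
Let $M$ be a monoid with $k$ elements and $N=k!$. Then $x^{n+N}=x^n$ for all $x\in M$ and $n\ge k$, and $x^N$ is idempotent: $x^Nx^N=x^N$.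
\end{lemma}

\begin{proof}
Two of the $k+1$ elements $x^0,\dots,x^k$ coincide, say $x^i=x^{i+p}$ with $p\ge1$ and $i+p\le k$. Then $x^{n+p}=x^n$ for all $n\ge i$, and $p$ divides $N$, so $x^{n+N}=x^n$ for $n\ge k$. Since $N\ge k$ we may take $n=N$.
\end{proof}

\section{Separation from the identity is coloring}\label{sec:color}

Let $E\subseteq\Omega^*\times\Omega^*$ be an irreflexive automatic relation, and put
\[
\mathrm{Id}_\Omega=\{(u,\bar u):u\in\Omega^*\},\qquad \overline E=\{(u,\bar v):(u,v)\in E\}.
\]
Both are automatic relations in $\Omega^*\times\overline\Omega^*$, and they are disjoint because $E$ is irreflexive. A \emph{coloring} of $E$ is a partition of $\Omega^*$ into finitely many classes such that $u$ and $v$ lie in different classes whenever $(u,v)\in E$. It is \emph{regular} if all classes are regular. The relation $E$ and the graph $E\cup E^{-1}$ have the same colorings.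

\begin{lemma}\label{lem:color}
The following are equivalent.
\begin{enumerate}
\item[(a)] $\mathrm{Id}_\Omega$ and $\overline E$ are separable.
\item[(b)] There is a morphism $h:\Omega^*\to M$ into a finite monoid with $h(u)\ne h(v)$ for all $(u,v)\in E$.
\item[(c)] $E$ has a regular coloring.
\end{enumerate}
If $P_1,\dots,P_n$ are the classes of a regular coloring, then $\bigcup_iP_i\times\overline{P_i}$ is a separator.
\end{lemma}

\begin{proof}
(a)$\Rightarrow$(b). Let $R=\bigcup_iU_i\times\overline{V_i}$ be a separator and let $h$ recognize all $U_i$ and all $V_i$. Suppose that $(u,v)\in E$ and $h(u)=h(v)$. Since $(u,\bar u)\in R$, there is an $i$ with $u\in U_i$ and $u\in V_i$. Then $v\in V_i$, so $(u,\bar v)\in R\cap\overline E$, a contradiction.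

(b)$\Rightarrow$(c). The fibers of $h$ are the classes of a regular coloring.

(c)$\Rightarrow$(a). The relation $\bigcup_iP_i\times\overline{P_i}$ consists of the pairs $(u,\bar v)$ with $u,v$ in the same class. It contains $\mathrm{Id}_\Omega$ and no pair of $\overline E$.
\end{proof}

We shall use (c) to prove separability and (b) to refute it. It remains to construct from $T$ a relation $E_T$ that has a regular coloring exactly when $T$ halts.

\section{An edge that contains a path}\label{sec:systems}

The one-step relation of a Turing machine is automatic, which suggests taking it for $E$. The difficulty is that a coloring constrains single edges, whereas halting is a property of a long path. If each configuration carries a counter modulo $3$ that every step increments, then this counter colors the step relation, whatever the machine does. We therefore pass to words that list many configurations, and let an edge apply one step to many of them at once.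

\subsection*{Systems and their graphs}
A \emph{system} consists of an alphabet $A$, a regular set $W\subseteq A^+$ of \emph{blocks}, a length-preserving automatic relation $K\subseteq W\times W$ of \emph{steps}, and regular sets $\mathrm{Init},\mathrm{Fin}\subseteq W$. The first letter of a block is its \emph{stamp}, and we require that
\begin{equation}\label{eq:stamp}
w \text{ and } w' \text{ have different stamps whenever } (w,w')\in K.
\end{equation}
Let $\Omega=A\cup\{\#\}$ with a new letter $\#$. The relation $E$ of the system is the set of pairs $(u,v)$ with $u=u_1\#\cdots u_n\#$, $v=v_1\#\cdots v_n\#$ and all $u_i,v_i\in W$, for which there are $1\le r<\ell<n$ with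
\begin{equation}\label{eq:E}
u_i=v_i\in\mathrm{Init}\ \ (i\le r),\qquad (u_i,v_i)\in K\ \ (r<i\le\ell),\qquad u_i=v_i\in\mathrm{Fin}\ \ (i>\ell).
\end{equation}

\begin{lemma}\label{lem:Eauto}
$E$ is automatic, length-preserving and irreflexive, and an automaton for $E$ is computable from automata for the system.
\end{lemma}

\begin{proof}
Let $L_{\mathrm{Init}}=\{w\otimes w:w\in\mathrm{Init}\}$, $L_K=\{w\otimes w':(w,w')\in K\}$ and $L_{\mathrm{Fin}}=\{w\otimes w:w\in\mathrm{Fin}\}$. As $K$ is length-preserving, $|u_i|=|v_i|$ for all $i$ in~\eqref{eq:E}, so $|u|=|v|$ and the convolutions of the pairs in $E$ form the regular language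
\[
\bigl(L_{\mathrm{Init}}\,(\#,\#)\bigr)^+\bigl(L_K\,(\#,\#)\bigr)^+\bigl(L_{\mathrm{Fin}}\,(\#,\#)\bigr)^+ .
\]
By~\eqref{eq:stamp} we have $u_{r+1}\ne v_{r+1}$, so $u\neq v$.
\end{proof}

Two systems with one-letter blocks show how colorings of $E$ depend on paths from $\mathrm{Init}$ to $\mathrm{Fin}$. In both, $W=A=\{\mathsf i,\mathsf x,\mathsf y,\mathsf f\}$, $\mathrm{Init}=\{\mathsf i\}$, $\mathrm{Fin}=\{\mathsf f\}$, and we omit the letter $\#$ that follows each block.

\begin{example}[a path]\label{ex:path}
Let $K=\{(\mathsf i,\mathsf f)\}$. The edges are the pairs $(\mathsf i^{r}\mathsf i^{p}\mathsf f^{q},\mathsf i^r\mathsf f^{p}\mathsf f^q)$ with $r,p,q\ge1$. For each $n$ the words $\mathsf i^a\mathsf f^{n-a}$ with $1\le a<n$ are pairwise joined, so $E$ has no coloring at all.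
\end{example}

\begin{example}[a broken path]\label{ex:broken}
Let $K=\{(\mathsf i,\mathsf x),(\mathsf y,\mathsf f)\}$, so that no path leads from $\mathsf i$ to $\mathsf f$. Color a word by its first letter outside $I=\{\mathsf i,\mathsf x\}$ and the letter before it. Consider an edge $(u,v)$. If its middle part uses the step $(\mathsf y,\mathsf f)$, then at the first use $u$ and $v$ leave $I$ for the first time, $u$ with $\mathsf y$ and $v$ with $\mathsf f$. Otherwise $u=\mathsf i^r\mathsf i^p\mathsf f^q$ and $v=\mathsf i^r\mathsf x^p\mathsf f^q$, both leave $I$ at the first $\mathsf f$, and the letters before it are $\mathsf i$ and $\mathsf x$. So the colors differ in both cases.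

A morphism $h$ with $h(\mathsf x)=h(\mathsf y)$ does not see that the path is broken, and it fails on the edge
\[
u=\mathsf i^N\,\mathsf i^N\,\mathsf y^N\,\mathsf f^N,\qquad v=\mathsf i^N\,\mathsf x^N\,\mathsf f^N\,\mathsf f^N,
\]
with $N$ as in Lemma~\ref{lem:power}. Indeed, let $\varepsilon=h(\mathsf i)^N$, $\eta=h(\mathsf x)^N=h(\mathsf y)^N$ and $\varphi=h(\mathsf f)^N$. Then $h(u)=\varepsilon\varepsilon\eta\varphi=\varepsilon\eta\varphi=\varepsilon\eta\varphi\varphi=h(v)$. Up to $h$, the word $v$ is $u$ shifted to the left by one group of $N$ blocks, and the idempotents at the two ends absorb the shift.
\end{example}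

Both halves of Example~\ref{ex:broken} generalize. For a morphism $h:\Omega^*\to M$, an \emph{$h$-chain} is a sequence of steps $(a_1,b_1),\dots,(a_m,b_m)\in K$ with $m\ge1$ and
\[
a_1\in\mathrm{Init},\qquad h(b_j)=h(a_{j+1})\ \ (1\le j<m),\qquad b_m\in\mathrm{Fin}.
\]
It is a path from $\mathrm{Init}$ to $\mathrm{Fin}$ that may jump between blocks which $h$ does not distinguish.

\begin{proposition}\label{prop:chain}
Let $h:\Omega^*\to M$ be a morphism into a finite monoid. If there is an $h$-chain, then $h(u)=h(v)$ for some $(u,v)\in E$.
\end{proposition}

\begin{proof}
Let $N=|M|!$ and
\[
\begin{array}{ccccccc}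
u=&(a_1\#)^N&(a_1\#)^N&(a_2\#)^N&\cdots&(a_m\#)^N&(b_m\#)^N,\\[2pt]
v=&(a_1\#)^N&(b_1\#)^N&(b_2\#)^N&\cdots&(b_m\#)^N&(b_m\#)^N.
\end{array}
\]
Then $(u,v)\in E$ with $r=N$, $\ell=(m+1)N$ and $n=(m+2)N$. Put $\varepsilon_j=h(a_j\#)^N$ for $j\le m$ and $\varepsilon_{m+1}=h(b_m\#)^N$. These elements are idempotent by Lemma~\ref{lem:power}, and $h(b_j\#)^N=\varepsilon_{j+1}$ for all $j\le m$ by the chain condition. Hence
\[
h(u)=\varepsilon_1\varepsilon_1\varepsilon_2\cdots\varepsilon_m\varepsilon_{m+1}
=\varepsilon_1\varepsilon_2\cdots\varepsilon_{m+1}
=\varepsilon_1\varepsilon_2\cdots\varepsilon_{m+1}\varepsilon_{m+1}=h(v).\qedhere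
\]
\end{proof}

An \emph{invariant} is a set $I\subseteq W$ with $\mathrm{Init}\subseteq I$ and $I\cap\mathrm{Fin}=\emptyset$ such that, for every step $(w,w')\in K$, we have $w\in I$ if and only if $w'\in I$. Let $S\subseteq A$ be the set of stamps of blocks. For an invariant $I$ and $\sigma,\sigma'\in S$ put
\begin{equation}\label{eq:U}
U_{\sigma,\sigma'}=(I\#)^*\;(I\cap\sigma A^*)\#\;\bigl((W\setminus I)\cap\sigma'A^*\bigr)\#\;(W\#)^*,
\qquad U_\bot=\Omega^*\setminus\bigcup_{\sigma,\sigma'}U_{\sigma,\sigma'} .
\end{equation}
Thus $U_{\sigma,\sigma'}$ is the set of words $u_1\#\cdots u_n\#$ with all $u_i\in W$ such that the least index $\alpha$ with $u_\alpha\notin I$ exists and is at least $2$, the block $u_{\alpha-1}$ has stamp $\sigma$, and $u_\alpha$ has stamp $\sigma'$.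

\begin{proposition}\label{prop:invariant}
If $I$ is an invariant, then the sets~\eqref{eq:U} form a coloring of $E$. If $I$ is regular, the coloring is regular.
\end{proposition}

\begin{proof}
A word determines its factorization at the letters $\#$, hence $\alpha$ and the two stamps, so the sets $U_{\sigma,\sigma'}$ are pairwise disjoint and form with $U_\bot$ a partition of $\Omega^*$. Regularity is read off from~\eqref{eq:U}. Let $(u,v)\in E$ with $r,\ell,n$ as in~\eqref{eq:E}. For every $i$ we have $u_i=v_i$ or $(u_i,v_i)\in K$, so $u_i\in I$ if and only if $v_i\in I$. The blocks with index at most $r$ lie in $\mathrm{Init}\subseteq I$, and the block with index $\ell+1$ lies in $\mathrm{Fin}$, hence outside $I$. So the least index $\alpha$ of a block outside $I$ exists, it is the same for $u$ and $v$, and $2\le r+1\le\alpha\le\ell+1$. In particular neither word is in $U_\bot$. If $\alpha\le\ell$, then $(u_\alpha,v_\alpha)\in K$, and these blocks have different stamps by~\eqref{eq:stamp}. If $\alpha=\ell+1$, then $\alpha-1=\ell>r$, so $(u_{\alpha-1},v_{\alpha-1})\in K$, and these blocks have different stamps. In both cases $u$ and $v$ lie in different classes.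
\end{proof}

The invariant marks a position, the same in $u$ and $v$, next to which a step takes place, and the stamps detect that step. Both directions of invariance are used: if $I$ were closed under $K$ only, $v$ could leave $I$ later than $u$, and the stamps compared would belong to unrelated blocks.

\section{The system of a Turing machine}\label{sec:blocks}

By Propositions~\ref{prop:chain} and~\ref{prop:invariant} we want a system with a regular invariant if $T$ halts, and with an $h$-chain for every $h$ if $T$ does not halt. The natural candidate for the invariant is the set $I$ of blocks reachable from $\mathrm{Init}$. Three demands shape the construction.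

First, no true path may reach $\mathrm{Fin}$, but a path with one jump should. For this a block carries two unary counters that are always changed together. They are equal along a true path, while Lemma~\ref{lem:power} allows a jump that adds $N$ to one of them once it is large. Inequality of two counters is not a regular condition and cannot define $\mathrm{Fin}$; so a second phase counts both down together, and $\mathrm{Fin}$ says that the first is zero and the second is not. Second, the counters should grow beyond every bound exactly when $T$ runs forever, so each increment is tied to one step of $T$. Third, $I$ must be closed under $K^{-1}$, which holds if predecessors are unique. A configuration may have several predecessors, so each block keeps a log of the instructions executed. The log also serves as the first counter. In the second phase letters are marked and not erased, so that a block shows by which kind of step it was produced.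

\subsection*{The machine}
Let $T$ have state set $Q$, initial state $q_0$, tape alphabet $G$ with blank $B$, a partial transition function $\delta:Q\times G\rightharpoonup Q\times G\times\{L,R\}$, and a one-way infinite tape with cells $1,2,\dots$. It starts in $q_0$ on cell $1$ of the blank tape and \emph{halts} when there is no next configuration, that is, when $\delta$ is undefined or prescribes a left move from cell $1$. The set of machines that halt is $\Sigma^0_1$-complete. Let $C_t$ be the configuration after $t$ steps, if it exists. The elements of $\Delta=\operatorname{dom}\delta$ are the \emph{instructions}, $\lambda_t\in\Delta$ is the instruction (state and scanned symbol) used in step $t$, and $\hat\Delta=\{\hat\lambda:\lambda\in\Delta\}$ is a disjoint copy of $\Delta$. Let $M_t$ be the maximum of $t$ and the head positions in $C_0,\dots,C_t$. Then $M_0=1$, $M_t\le t+1$, and all cells beyond $M_t$ are blank in $C_t$. For $m\ge M_t$ let $C_t|_m$ be the word of length $m$ over $G\cup(Q\times G)$ that lists the contents of cells $1,\dots,m$ in $C_t$, with $(q,g)$ in place of $g$ at the head position, $q$ being the state.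

\subsection*{Blocks}
Let $\Theta=(G\cup(Q\times G))\times(\Delta\cup\hat\Delta\cup\{\square\})$ and let $A$ be the disjoint union $\{0,1,2\}\cup\Theta\cup\{c,\hat c,d\}$. The first components of a word $X\in\Theta^*$ form its \emph{cell track}, the second components its \emph{log}. The set $W$ of blocks consists of the words $w=\sigma XY$ such that
\begin{itemize}
\item $\sigma\in\{0,1,2\}$;
\item $X\in\Theta^+$, its cell track has exactly one letter from $Q\times G$ (the \emph{head letter}), and its log lies in $\Delta^*\hat\Delta^*\square^*$;
\item $Y\in c^*\hat c^*d^*$.
\end{itemize}
The log letters from $\hat\Delta$ and the letter $\hat c$ are \emph{marked}. The two counters are the number of letters from $\Delta$ in the log and the number of letters $c$ in $Y$. Since steps must preserve length, the letters $\square$ and $d$ reserve room for the counters in advance.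

The relation $K$ consists of the pairs of blocks $(\sigma XY,\sigma'X'Y')$ with $|X|=|X'|$, $|Y|=|Y'|$, $\sigma'\equiv\sigma+1\pmod 3$, and one of the following.
\begin{itemize}
\item[(A)] Neither block has a marked letter. The head letter of $X$ is an instruction $\lambda\in\Delta$, and the cell track of $X'$ arises by applying $\delta(\lambda)$, the new head position being in $\{1,\dots,|X|\}$. The log of $X'$ arises by replacing the first $\square$ by $\lambda$, and $Y'$ arises by replacing the first $d$ by $c$. (A letter $\square$ and a letter $d$ must exist.)
\item[(B)] The cell tracks are equal. The log of $X'$ arises by replacing the last letter from $\Delta$ by its marked copy, and $Y'$ arises by replacing the last $c$ by $\hat c$. (Both letters must exist.)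
\end{itemize}
Let $\mathrm{Init}$ be the set of blocks $0XY$ with cell track $(q_0,B)B^{m-1}$ and log $\square^m$ for some $m\ge1$, and $Y\in d^*$. Let $\mathrm{Fin}$ be the set of blocks whose log has no letter from $\Delta$ and whose part $Y$ contains $c$.

\begin{example}\label{ex:run}
Let $T$ have one state $q_0$, one symbol $B$ and $\delta(q_0,B)=(q_0,B,R)$; it never halts. Write $\lambda=(q_0,B)$; this is the only instruction and the only head letter. The following table shows two steps of type (A), a jump that inserts $cc$, and two steps of type (B), ending in $\mathrm{Fin}$.
\[
\begin{array}{l|cccl}
 & \text{stamp} & \text{cell track} & \text{log} & Y\\ \hline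
\text{in Init} & 0 & \lambda BB & \square\square\square & dd\\
\text{(A)} & 1 & B\lambda B & \lambda\square\square & cd\\
\text{(A)} & 2 & BB\lambda & \lambda\lambda\square & cc\\
\text{jump} & 2 & BB\lambda & \lambda\lambda\square & cccc\\
\text{(B)} & 0 & BB\lambda & \lambda\hat\lambda\square & ccc\hat c\\
\text{(B)} & 1 & BB\lambda & \hat\lambda\hat\lambda\square & cc\hat c\hat c
\end{array}
\]
For a monoid with two elements Lemma~\ref{lem:power} gives $h(c)^4=h(c)^2$, so the four steps form an $h$-chain. Without the jump the last block would have $Y=\hat c\hat c$ and would not be in $\mathrm{Fin}$.
\end{example}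

\begin{lemma}\label{lem:system}
These data form a system, and automata for it are computable from $T$.
\end{lemma}

\begin{proof}
The sets $W$, $\mathrm{Init}$ and $\mathrm{Fin}$ are intersections of regular conditions on the two tracks and on $Y$. Steps preserve length and change the stamp. It remains to see that $K$ is automatic. In $w\otimes w'$ the stamps, the parts $X,X'$ and the parts $Y,Y'$ are aligned. Fix $\lambda=(q,g)\in\Delta$ with $\delta(\lambda)=(q',g',D)$. A pair of unmarked blocks with correct stamps is a step of type (A) using $\lambda$ if and only if three conditions hold. The cell tracks agree except at two adjacent positions, where the pairs of cell letters are $((q,g),g')$ and $(e,(q',e))$ for some $e\in G$, in this order if $D=R$ and in the reverse order if $D=L$. The logs agree except for one pair $(\square,\lambda)$. The words $Y,Y'$ agree except for one pair $(d,c)$. That the replaced $\square$ and $d$ are the first ones is forced by $w'\in W$. For type (B), the cell tracks agree, the logs agree except for one pair $(\lambda,\hat\lambda)$, and $Y,Y'$ agree except for one pair $(c,\hat c)$; again $w'\in W$ forces the replaced letters to be the last ones. Each condition is regular in $w\otimes w'$,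 and $K$ is a finite union of intersections of such conditions.
\end{proof}

An unmarked block may admit a step of each type, so successors are not unique. Predecessors are.

\begin{lemma}\label{lem:pred}
Every block has at most one $K$-predecessor, and blocks in $\mathrm{Init}$ have none.
\end{lemma}

\begin{proof}
Let $(w,w')\in K$ with $w=\sigma XY$ and $w'=\sigma'X'Y'$. We recover $w$ from $w'$. The stamp is $\sigma\equiv\sigma'-1\pmod 3$.

Suppose $w'$ has no marked letter. Targets of (B) have marked letters, so the step is of type (A). Then $Y'\in c^+d^*$, and $Y$ is obtained by turning its last $c$ into $d$. The log of $X'$ lies in $\Delta^+\square^*$, its last letter from $\Delta$ is the instruction $(q,g)$ that was used, and the log of $X$ is obtained by turning this letter into $\square$. The direction $D$ in $\delta(q,g)=(q',g',D)$ and the new head position determine the old head position $p$. The cell track of $X$ is obtained by deleting the state from the head letter of $X'$ and writing $(q,g)$ at position $p$.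

Suppose $w'$ has a marked letter. Then the step is of type (B). The cell track is unchanged. The letter just marked in the log is the first marked one, and the same holds in $Y'$; unmarking these two letters gives $w$.

Finally, the log of a target of (A) or (B) contains a letter other than $\square$, so the target is not in $\mathrm{Init}$.
\end{proof}

Let $I$ be the set of blocks reachable from $\mathrm{Init}$ by finitely many (possibly zero) steps. It can be listed explicitly. For integers $t,j,m,n$ such that $C_t$ exists, $0\le j\le t$, $m\ge M_t$ and $n\ge t$, let $\beta(t,j,m,n)$ be the block with stamp $t+j \bmod 3$, cell track $C_t|_m$,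
\[
\text{log }\ \lambda_1\cdots\lambda_{t-j}\,\hat\lambda_{t-j+1}\cdots\hat\lambda_t\,\square^{m-t},
\qquad\text{and}\qquad Y=c^{t-j}\,\hat c^{\,j}\,d^{\,n-t}.
\]

\begin{lemma}\label{lem:reach}
$I$ is the set of all blocks $\beta(t,j,m,n)$, and $\beta(t,j,m,n)$ is reached from $\beta(0,0,m,n)$ by $t$ steps of type (A) followed by $j$ steps of type (B).
\end{lemma}

\begin{proof}
The blocks in $\mathrm{Init}$ are the blocks $\beta(0,0,m,n)$ with $m\ge1$ and $n\ge0$. Consider the steps from $\beta(t,j,m,n)$. A step of type (B) exists if and only if $j<t$, and it leads to $\beta(t,j+1,m,n)$. A step of type (A) exists if and only if $j=0$ (no marked letters), $C_{t+1}$ exists with head position at most $m$, $m>t$ (a $\square$ is left) and $n>t$ (a $d$ is left). As $m\ge M_t$, this says that $j=0$, $C_{t+1}$ exists, $m\ge M_{t+1}$ and $n\ge t+1$, and since $T$ is deterministic the step leads to $\beta(t+1,0,m,n)$. So every block of $I$ is of the form $\beta$. Conversely, if $\beta(t,j,m,n)$ is defined, then $m\ge M_t\ge M_i$ and $n\ge i$ for all $i\le t$, so the $t$ steps of type (A) from $\beta(0,0,m,n)$ exist, and so do the $j\le t$ steps of type (B) after them.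
\end{proof}

\begin{lemma}\label{lem:inv}
$I$ is an invariant, whether or not $T$ halts.
\end{lemma}

\begin{proof}
By definition $\mathrm{Init}\subseteq I$, and $w\in I$ implies $w'\in I$ for $(w,w')\in K$. Conversely let $(w,w')\in K$ and $w'\in I$. By Lemma~\ref{lem:pred}, $w'\notin\mathrm{Init}$, so $w'$ is reached by at least one step and has a predecessor in $I$; by uniqueness this predecessor is $w$. In $\beta(t,j,m,n)$ both counters equal $t-j$, whereas in a block of $\mathrm{Fin}$ the first is zero and the second is positive. So $I\cap\mathrm{Fin}=\emptyset$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:complete}}\label{sec:main}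

Let $E_T\subseteq\Omega^*\times\Omega^*$ be the relation of the system of $T$.

\begin{proposition}\label{prop:ET}
$E_T$ has a regular coloring if and only if $T$ halts.
\end{proposition}

\begin{proof}
Suppose $T$ halts after exactly $\tau$ steps, so that $C_t$ exists only for $t\le\tau$. In $\beta(t,j,m,n)$ every letter of $X$ beyond position $M_t$ is $(B,\square)$, while the stamp $\sigma_{t,j}$ and the prefix $x_{t,j}\in\Theta^{M_t}$ of $X$ depend only on $t$ and $j$. By Lemma~\ref{lem:reach},
\begin{equation}\label{eq:I}
I=\bigcup_{0\le j\le t\le\tau}\sigma_{t,j}\;x_{t,j}\;(B,\square)^*\;c^{t-j}\,\hat c^{\,j}\,d^*.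
\end{equation}
The union is finite, so $I$ is regular. By Lemma~\ref{lem:inv} and Proposition~\ref{prop:invariant}, $E_T$ has a regular coloring.

Suppose $T$ does not halt. Let $h:\Omega^*\to M$ be any morphism into a finite monoid, $k=|M|$ and $N=k!$. We construct an $h$-chain as in Example~\ref{ex:run}. The configuration $C_k$ exists and $M_k\le k+1$, so by Lemma~\ref{lem:reach} there are $k$ steps of type (A) from $\beta(0,0,k+1,k)\in\mathrm{Init}$ to $\beta(k,0,k+1,k)=\sigma Xc^k$, where the log of $X$ is $\lambda_1\cdots\lambda_k\square$. The word $\sigma Xc^{k+N}$ is a block, and $h(\sigma Xc^{k+N})=h(\sigma Xc^k)$ by Lemma~\ref{lem:power}. From $\sigma Xc^{k+N}$ there are $k$ steps of type (B), ending in a block with log $\hat\lambda_1\cdots\hat\lambda_k\square$ and $Y=c^N\hat c^{\,k}$. This block is in $\mathrm{Fin}$. The $2k$ steps form an $h$-chain: the target of each step is the source of the next, except after the $k$-th step, where the two have the same image under $h$. By Proposition~\ref{prop:chain}, $h(u)=h(v)$ for some $(u,v)\in E_T$. Since $h$ was arbitrary, condition (b) of Lemma~\ref{lem:color} fails, and so does (c).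
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Output $\Sigma=\Omega$, $\Gamma=\overline\Omega$, $R_1=\mathrm{Id}_\Omega$ and $R_2=\overline{E_T}$. By Lemmas~\ref{lem:system} and~\ref{lem:Eauto} these relations are automatic, disjoint and computable from $T$, and $R_2$ is length-preserving. By Lemma~\ref{lem:color} and Proposition~\ref{prop:ET} they are separable if and only if $T$ halts.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:complete}]
Separability is semi-decidable: enumerate all finite lists of pairs of automata $(U_i,V_i)$, and test whether $R=\bigcup_iU_i\times V_i$ satisfies $R_1\setminus R=\emptyset$ and $R\cap R_2=\emptyset$, which is decidable by Section~\ref{sec:tools}. Theorem~\ref{thm:main} reduces the $\Sigma^0_1$-complete halting problem to separability, using only instances of the special form. If non-separability were semi-decidable too, separability and hence halting would be decidable.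
\end{proof}

\begin{remark}
Halting is used only to make the union~\eqref{eq:I} finite. By Lemma~\ref{lem:inv} and Proposition~\ref{prop:invariant}, the graph $E_T\cup E_T^{-1}$ has a coloring with $3^2+1=10$ colors for every $T$. The obstruction in the non-halting case is thus the regularity of the classes and not, as in Example~\ref{ex:path}, the number of colors.
\end{remark}

\section{Fixed alphabets}\label{sec:alphabets}

We prove Theorem~\ref{thm:alphabets}.

\subsection*{Two letters on each side}
Let $|\Sigma|,|\Gamma|\ge2$. Semi-decidability is proved as in Corollary~\ref{cor:complete}. For hardness we encode $\Omega$, which depends on $T$, in binary. Choose $D=\{x,y\}\subseteq\Sigma$ and two letters of $\Gamma$, which we call $\bar x,\bar y$, so that $\overline D\subseteq\Gamma$. Choose $\ell$ with $2^\ell\ge|\Omega|$ and let $\kappa:\Omega^*\to D^*$ be a morphism that sends distinct letters to distinct words of length $\ell$; it is injective. Put $E'=\{(\kappa(u),\kappa(v)):(u,v)\in E_T\}$. This relation is irreflexive because $\kappa$ is injective. It is automatic because $E_T$ is length-preserving and all code words have the same length: the convolutions of pairs in $E'$ are the images of those of $E_T$ under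 the morphism $(a,a')\mapsto\kappa(a)\otimes\kappa(a')$, and morphic images of regular languages are regular.

The relations $E_T$ and $E'$ have regular colorings simultaneously. If $P'_1,\dots,P'_n$ color $E'$, then the regular sets $\kappa^{-1}(P'_i)$ color $E_T$. If $P_1,\dots,P_n$ color $E_T$, then the regular sets $\kappa(P_1),\dots,\kappa(P_n)$ and $D^*\setminus\kappa(\Omega^*)$ partition $D^*$ by injectivity, and for $(u,v)\in E_T$ the words $\kappa(u),\kappa(v)$ lie in $\kappa(P_i),\kappa(P_{i'})$ with $i\ne i'$.

Map $T$ to the instance $\mathrm{Id}_D,\overline{E'}\subseteq\Sigma^*\times\Gamma^*$. Separability over $(\Sigma,\Gamma)$ and over $(D,\overline D)$ coincide for it: a separator over the smaller alphabets is one over the larger, and a separator $\bigcup_iU_i\times V_i$ over the larger gives the separator $\bigcup_i(U_i\cap D^*)\times(V_i\cap\overline D^*)$. By Lemma~\ref{lem:color} and Proposition~\ref{prop:ET} the instance is separable if and only if $T$ halts.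

\subsection*{One letter on one side}
Exchanging the two tapes preserves automatic relations, recognizable relations and separators, so we may assume $\Sigma=\{a\}$. A regular language over $\{a\}$ sees only a threshold and a period. Call $B\subseteq\mathbb N$ \emph{ultimately periodic} with threshold $\theta\ge1$ and period $\pi\ge1$ if $p\in B\Leftrightarrow p+\pi\in B$ for all $p\ge\theta$. A language $\{a^p:p\in B\}$ is regular if and only if $B$ is ultimately periodic, and $\theta,\pi$ are computable from a deterministic automaton, whose run on $aaa\cdots$ enters a cycle. Hence one sequence of equivalences captures all regular languages over $\{a\}$. For $k\ge1$ let $n\sim_kn'$ if $n=n'$, or $n,n'\ge k$ and $n\equiv n'\pmod{k!}$. This equivalence has finitely many classes, each ultimately periodic, and a set with threshold $\theta$ and period $\pi$ is a union of $\sim_k$-classes for all $k\ge\max(\theta,\pi)$, since then $\pi$ divides $k!$.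

A separator must distinguish $a^n$ from $a^{n'}$ whenever the two words have a common partner $w$, one in $R_1$ and the other in $R_2$. So let
\[
\mathcal D=\{(n,n'):\text{there is } w\in\Gamma^*\text{ with }(a^n,w)\in R_1\text{ and }(a^{n'},w)\in R_2\}.
\]

\begin{lemma}\label{lem:unary}
$R_1$ and $R_2$ are separable if and only if there is a $k$ such that no pair $(n,n')\in\mathcal D$ has $n\sim_kn'$.
\end{lemma}

\begin{proof}
Let $\bigcup_iU_i\times V_i$ be a separator and choose $k$ such that every $U_i$ is a union of $\sim_k$-classes. Suppose $(n,n')\in\mathcal D$ with witness $w$ and $n\sim_kn'$. Then $(a^n,w)\in U_i\times V_i$ for some $i$, hence $(a^{n'},w)\in U_i\times V_i$, and this pair is in $R_2$, a contradiction.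

Conversely let $k$ be as in the statement. For each $\sim_k$-class $\nu$ let $U_\nu=\{a^n:n\in\nu\}$, and let $V_\nu$ be the image of $U_\nu$ under $R_1$, a regular language. The recognizable relation $\bigcup_\nu U_\nu\times V_\nu$ contains $R_1$. If it contained a pair $(a^{n'},w)\in R_2$, say in $U_\nu\times V_\nu$, there would be $n\in\nu$ with $(a^n,w)\in R_1$, so $(n,n')\in\mathcal D$ and $n\sim_kn'$.
\end{proof}

It remains to eliminate the quantifier over $k$. The relation $\{(a^n,a^{n'}):(n,n')\in\mathcal D\}$ is the composition of $R_1$ with the inverse of $R_2$, so we can compute a deterministic automaton for its convolutions, with state set $J$. On input $a^n\otimes a^{n'}$ it reads $(a,a)^{\min(n,n')}$ and then $|n-n'|$ copies of $(a,\diamond)$ or of $(\diamond,a)$. For $j\in J$ let $A_j$ be the set of $i$ such that $(a,a)^i$ leads from the initial state to $j$, and let $B_j$ be the set of $p$ such that $(a,\diamond)^p$ or $(\diamond,a)^p$ leads from $j$ to an accepting state. These sets are effectively ultimately periodic, and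
\begin{itemize}
\item[(i)] if $(n,n')\in\mathcal D$, then $\min(n,n')\in A_j$ and $|n-n'|\in B_j$ for some $j$;
\item[(ii)] if $i\in A_j$ and $p\in B_j$, then $(i,i+p)\in\mathcal D$ or $(i+p,i)\in\mathcal D$.
\end{itemize}

\begin{lemma}\label{lem:star}
$R_1$ and $R_2$ are not separable if and only if for some $j\in J$ the set $A_j$ is infinite and $B_j$ contains a positive multiple of $k!$ for every $k$.
\end{lemma}

\begin{proof}
Let $j$ be as in the statement. Given $k$, choose $i\in A_j$ with $i\ge k$ and a positive multiple $p\in B_j$ of $k!$. Then $i\sim_ki+p$, and (ii) gives a pair of $\mathcal D$ with $\sim_k$-equivalent entries. By Lemma~\ref{lem:unary} the relations are not separable.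

Conversely, suppose they are not separable. For each $k$ Lemma~\ref{lem:unary} gives $(n,n')\in\mathcal D$ with $n\sim_kn'$. Since $R_1\cap R_2=\emptyset$ we have $n\ne n'$, so $\min(n,n')\ge k$ and $|n-n'|$ is a positive multiple of $k!$. By (i) and the pigeonhole principle, one $j$ serves infinitely many $k$. Then $A_j$ is infinite, and $B_j$ contains a positive multiple of $k!$ for infinitely many $k$, hence for all $k$, because $k'!$ divides $k!$ for $k'\le k$.
\end{proof}

In Example~\ref{ex:unary} the differences $|n-n'|$ over $\mathcal D$ are all equal to $1$ for $R_2$, and the condition fails at $k=2$; for $R_2'$ the set $\mathcal D$ consists of all pairs $(n,n')$ with $n>n'$, and the condition holds.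

The condition of Lemma~\ref{lem:star} is decidable. A set with threshold $\theta$ and period $\pi$ is infinite if and only if it meets $\{\theta,\dots,\theta+\pi-1\}$. If $B_j$ has threshold $\theta$ and period $\pi$, then it contains a positive multiple of every $k!$ if and only if $\theta\pi\in B_j$. Indeed, if $\theta\pi\in B_j$, then $B_j$ contains every multiple of $\pi$ that is at least $\theta\pi$, among them $k!\,\theta\pi$. Conversely, a positive multiple $p\in B_j$ of $(\theta\pi)!$ satisfies $p\ge\theta\pi\ge\theta$ and $p\equiv\theta\pi\pmod\pi$, so $\theta\pi\in B_j$. This completes the proof of Theorem~\ref{thm:alphabets}.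

\section{Star-free separators and regular colorings}\label{sec:starfree}

The \emph{star-free} languages over $\Omega$ form the smallest class that contains the finite languages and is closed under union, complement in $\Omega^*$ and concatenation. They are regular, and they coincide with the first-order definable languages~\cite{MP}, a fact that we do not need. A star-free language may be written with stars as long as these can be removed. Two cases suffice here.

\begin{lemma}\label{lem:sf}
Let $\Omega=A\cup\{\#\}$. For every $Z\subseteq\Omega$ the language $Z^*$ is star-free. If $L\subseteq A^*$ is star-free, then so is $(L\#)^*$.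
\end{lemma}

\begin{proof}
The language $\Omega^*$ is the complement of $\emptyset$, and $Z^*=\Omega^*\setminus\Omega^*(\Omega\setminus Z)\Omega^*$. Let $F$ consist of the empty word and $\Omega^*\#$. A word of $F$ factors uniquely as $z_1\#\cdots z_n\#$ with $z_i\in A^*$, and it lies in $F(A^*\setminus L)\#\Omega^*$ if and only if some $z_i$ is not in $L$. Hence $(L\#)^*=F\setminus F(A^*\setminus L)\#\Omega^*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:variants}]
For the first statement we use the instance $\mathrm{Id}_\Omega,\overline{E_T}$ of Theorem~\ref{thm:main}. If $T$ does not halt, there is no recognizable separator, hence none with components in $\mathcal C$, because languages in $\mathcal C$ are regular. Suppose $T$ halts. By~\eqref{eq:I} and Lemma~\ref{lem:sf}, $I$ is star-free. To see that $W$ is star-free, let $\Theta_1\subseteq\Theta$ be the set of letters whose cell component is in $Q\times G$, let $\Theta_0=\Theta\setminus\Theta_1$, and let $\Theta_\Delta,\Theta_{\hat\Delta},\Theta_\square$ be the sets of letters whose log component is in $\Delta$, in $\hat\Delta$, or equal to $\square$. Then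
\[
W=\{0,1,2\}\,\bigl(\Theta_0^*\Theta_1\Theta_0^*\cap\Theta_\Delta^*\Theta_{\hat\Delta}^*\Theta_\square^*\bigr)\,c^*\hat c^*d^*,
\]
and every star is applied to a set of letters. By Lemma~\ref{lem:sf}, $(I\#)^*$ and $(W\#)^*$ are star-free, so all sets $U_{\sigma,\sigma'}$ and $U_\bot$ in~\eqref{eq:U} are star-free over $\Omega$, and their copies are star-free over $\overline\Omega$. These sets color $E_T$ by Proposition~\ref{prop:invariant}, so the separator given by Lemma~\ref{lem:color} has star-free components, which belong to $\mathcal C$. Thus a separator with components in $\mathcal C$ exists if and only if $T$ halts.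

For the second statement, $E_T\cup E_T^{-1}$ is a length-preserving automatic graph, computable from $T$, with the same colorings as $E_T$. By Proposition~\ref{prop:ET} it has a proper coloring with finitely many regular color classes if and only if $T$ halts.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hod}
Hodgson, 1983.

\bibitem{KN}
Khoussainov and Nerode, 1995.

\bibitem{LW}
Christof L\"oding and Sarah Winter, \emph{Resynchronized Uniformization and Definability Problems for Rational Relations}, arXiv:2104.12508 (2021).

\bibitem{MP}
McNaughton and Papert (equality of the star-free and the first-order definable languages).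

\end{thebibliography}
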